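\title{Gaussian images of sets of matrices and quadratic chaoses in Banach spaces}

\begin{abstract}
Let $\mathcal A$ be a bounded set of real matrices and let $g,g'$ be independent standard Gaussian vectors. For every $p>0$ we bound $\mathbb E\sup_{A\in\mathcal A}|A^Tg|$, up to universal constants, by the sum of four terms: the largest Hilbert--Schmidt norm in $\mathcal A$, the quantity $\sup_{|x|\le1}\mathbb E\sup_A|g^TAx|$, the largest operator norm multiplied by $\sqrt p$, and $p^{-1/2}\,\mathbb E\sup_A|g^TAg'|$. This proves a conjecture posed by Adamczak, Lata{\l}a and Meller. The proof consists of a symmetrization identity for $|A^Tg|^2$ and one application of Sudakov minoration to the random set $\{A^Tg:A\in\mathcal A\}$. We show that none of the four terms can be dropped, and we deduce two-sided moment and tail bounds for quadratic Gaussian chaoses with coefficients in an arbitrary Banach space.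
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $|\cdot|$ is the Euclidean norm, and $C,c$ are positive universal constants, which depend on no parameter of the problem and may change from one occurrence to the next. Let $g_1,\dots,g_n,g'_1,\dots,g'_n$ be independent $\mathcal N(0,1)$ random variables. The following conjecture is posed in \cite{ALM}: for every $p\ge1$, every real array $(a_{ijk})_{i,j\le n,\,k\le m}$ and every bounded nonempty set $T\subset\mathbb R^m$,
\begin{equation}\label{eq:conj}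
\begin{aligned}
\mathbb E\sup_{|x|\le1,\,t\in T}&\Big|\sum_{ijk}a_{ijk}g_ix_jt_k\Big|
\le C\Bigg(\frac1{\sqrt p}\,\mathbb E\sup_{t\in T}\Big|\sum_{ijk}a_{ijk}g_ig'_jt_k\Big|\\
&+\sup_{|x|\le1}\mathbb E\sup_{t\in T}\Big|\sum_{ijk}a_{ijk}g_ix_jt_k\Big|
+\sup_{t\in T}\Big(\sum_{ij}\Big(\sum_ka_{ijk}t_k\Big)^2\Big)^{1/2}\\
&+\sqrt p\sup_{|x|\le1,\,t\in T}\Big(\sum_i\Big(\sum_{jk}a_{ijk}x_jt_k\Big)^2\Big)^{1/2}\Bigg),
\end{aligned}
\end{equation}
where $x$ ranges over $\mathbb R^n$. We prove that \eqref{eq:conj} holds.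

\subsection*{Matrix form}
The array and the set $T$ enter \eqref{eq:conj} only through the matrices $A_t=(\sum_ka_{ijk}t_k)_{ij}$, $t\in T$, which form a bounded set. Every bounded set of $n\times n$ matrices arises in this way: take $m=n^2$, $a_{ij(k,l)}=\delta_{ik}\delta_{jl}$, and let $T$ be the set itself. Square shape plays no role, so let $\mathcal A$ be a bounded nonempty set of real $n\times d$ matrices, let $g\in\mathbb R^n$ and $g'\in\mathbb R^d$ be independent standard Gaussian vectors, and put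
\begin{equation}\label{eq:defs}
\begin{gathered}
L=\mathbb E\sup_{A}|A^Tg|,\qquad S=\mathbb E\sup_A|g^TAg'|,\qquad R=\sup_{|x|\le1}\mathbb E\sup_A|g^TAx|,\\
H=\sup_A\|A\|_{\mathrm{HS}},\qquad \sigma=\sup_{A,\ |x|\le1}|Ax|,
\end{gathered}
\end{equation}
where $A$ ranges over $\mathcal A$ and $\|A\|_{\mathrm{HS}}^2=\sum_{ij}A_{ij}^2$. Since $\sup_{|x|\le1}|g^TAx|=|A^Tg|$, inequality \eqref{eq:conj} reads
\begin{equation}\label{eq:conjmatrix}
L\le C\big(p^{-1/2}S+R+H+p^{1/2}\sigma\big).
\end{equation}

The quantity $L$ is the expected supremum of the Gaussian process $g^TAx$ indexed by pairs $(A,x)$ with $A\in\mathcal A$ and $|x|\le1$, and $\sigma$ is the largest standard deviation in this process. Freezing $x$ and taking the supremum over $A$ gives $R$. Freezing $A$ and taking the supremum over $x$ gives $\mathbb E|A^Tg|$, which is $\|A\|_{\mathrm{HS}}$ up to a factor $\sqrt{2/\pi}$ (Lemma~\ref{lem:gauss}). Thus $L$ dominates both $R$ and $cH$, and a first guess is $L\le C(R+H)$. This guess is false: for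 the $n$ matrices $e_ie_i^T$ we have $R,H\le1$, while $L=\mathbb E\max_i|g_i|$ is unbounded as $n\to\infty$ (Section~\ref{sec:sharp}). A cross term is needed to account for the interaction of the two suprema, and \eqref{eq:conjmatrix} proposes $p^{-1/2}S+p^{1/2}\sigma$.

\begin{theorem}\label{thm:main}
Let $\kappa$ be the universal constant in Sudakov minoration (Lemma~\ref{lem:sudakov}). For every bounded nonempty set $\mathcal A$ of real $n\times d$ matrices and every $p>0$,
\begin{equation}\label{eq:main}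
L\le H+2R+2\sqrt{2p}\,\sigma+\frac{2\kappa}{\sqrt p}\,S .
\end{equation}
In particular \eqref{eq:conj} holds. Optimizing over $p>0$ gives the form
\begin{equation}\label{eq:opt}
L\le H+2R+C\sqrt{S\sigma},
\end{equation}
which is equivalent, up to universal constants, to the family of inequalities \eqref{eq:main}.
\end{theorem}

\subsection*{Quadratic chaoses}
The shape of the cross term comes from a moment problem. Let $(F,\|\cdot\|)$ be a real Banach space, let $a_{ij}\in F$ for $i\le n$, $j\le d$, and let $X=\sum_{ij}a_{ij}g_ig'_j$. For a scalar or $F$-valued random variable $Y$ we write $\|Y\|_p$ for the $L_p$ norm of $|Y|$ or of $\|Y\|$. Consider the bounded set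
\[
\mathcal A=\big\{(\varphi(a_{ij}))_{ij}:\varphi\in F^*,\ \|\varphi\|\le1\big\}.
\]
By the Hahn--Banach theorem, $\|v\|=\sup_{\|\varphi\|\le1}|\varphi(v)|$ for $v\in F$, so $\|X\|=\sup_A|g^TAg'|$. Add to \eqref{eq:defs} the counterpart of $R$ for the other variable, $R'=\sup_{|y|\le1}\mathbb E\sup_A|y^TAg'|$. The same duality formula, together with $\|A\|_{\mathrm{HS}}=\sup\{|\sum A_{ij}x_{ij}|:\sum x_{ij}^2\le1\}$ and $|Ax|=\sup_{|y|\le1}|y^TAx|$, gives
\begin{gather*}
S=\mathbb E\|X\|,\qquad R=\sup_{|x|\le1}\mathbb E\Big\|\sum a_{ij}g_ix_j\Big\|,\qquad R'=\sup_{|y|\le1}\mathbb E\Big\|\sum a_{ij}y_ig'_j\Big\|,\\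
H=\sup_{\sum x_{ij}^2\le1}\Big\|\sum a_{ij}x_{ij}\Big\|,\qquad \sigma=\sup_{|x|,|y|\le1}\Big\|\sum a_{ij}y_ix_j\Big\|.
\end{gather*}
Put
\[
m_p=S+\sqrt p\,(R+R')+\sqrt p\,H+p\,\sigma .
\]
Apart from $S$, each term arises from $X$ by replacing $g'$, or $g$, or the matrix $(g_ig'_j)$, or both vectors, by deterministic objects of Euclidean length $\sqrt p$.

\begin{theorem}\label{thm:chaos}
There are universal constants $c,C>0$ such that for every real Banach space $F$, all $a_{ij}\in F$ and all $p\ge1$ the following hold.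
\begin{itemize}
\item[(i)] $c\,m_p\le(\mathbb E\|X\|^p)^{1/p}\le C\,m_p$.
\item[(ii)] $\mathbb P(\|X\|>Cm_p)\le e^{-p}$ and $\mathbb P(\|X\|\ge c\,m_p)\ge c\,e^{-Cp}$. If the $a_{ij}$ are not all zero, then also $\mathbb P(\|X\|\ge Cm_p)\le e^{-p}$.
\item[(iii)] If $n=d$ and $a_{ij}=a_{ji}$, then (i) and (ii) hold, with other universal constants and the same $m_p$, for $Q=\sum_{ij}a_{ij}(g_ig_j-\delta_{ij})$ in place of $X$.
\end{itemize}
\end{theorem}

For $F=\mathbb R$ and $A=(a_{ij})$ we have $S\le(\mathbb EX^2)^{1/2}=H$ and $R,R'\le\sigma$, so $m_p$ is comparable to $\sqrt p\,\|A\|_{\mathrm{HS}}+p\,\sigma$, with $\sigma$ the operator norm of $A$. The other three terms of $m_p$ matter only for vector-valued coefficients.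

Each of the five terms of $m_p$ is, up to a constant, a lower bound for $\|X\|_p$ by an elementary argument. Gaussian concentration gives an upper bound, \eqref{eq:upper} below, in which the only term that is not among the five is $\sqrt p\,L$. Multiplied by $\sqrt p$, inequality \eqref{eq:conjmatrix} is what removes this term. An inequality of this kind is also forced: given $g$, each $g^TAg'$ is a centered Gaussian variable with standard deviation $|A^Tg|$, so $\mathbb E_{g'}\|X\|^p\ge\mathbb E|g'_1|^p\,\sup_A|A^Tg|^p$ and hence $\|X\|_p\ge\|g'_1\|_pL\ge c\sqrt p\,L$ (Lemma~\ref{lem:gauss}). The upper bound in (i) therefore implies $\sqrt p\,L\le Cm_p$, which is \eqref{eq:conjmatrix} with an additional term $R'$.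

Section~\ref{sec:tools} collects the Gaussian tools. Section~\ref{sec:idea} treats the extreme ranges of $p$ and works out the method for diagonal matrix units. Theorem~\ref{thm:main} is proved in Section~\ref{sec:proof}, Section~\ref{sec:sharp} shows that all four terms are needed, and Theorem~\ref{thm:chaos} is proved in Section~\ref{sec:chaos}.

\section{Gaussian tools}\label{sec:tools}

All suprema in this paper are taken over families of linear, bilinear or quadratic functions of Gaussian vectors, or their absolute values or norms, with uniformly bounded coefficients, because $\mathcal A$ is bounded. Such a supremum is finite, locally Lipschitz and of at most quadratic growth, hence measurable with finite moments of all orders. We use without comment that a finite supremum of $\tau$-Lipschitz functions is $\tau$-Lipschitz, and that $\sup_\alpha\mathbb EY_\alpha\le\mathbb E\sup_\alpha Y_\alpha$. A subscript, as in $\mathbb E_{g'}$, denotes integration in that variable only. A set is \emph{$r$-separated}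 if any two distinct points of it are at distance at least $r$.

\begin{lemma}[Sudakov minoration; see {\cite[Theorem 3.18]{LT}}]\label{lem:sudakov}
There is a universal constant $\kappa$ such that for every finite nonempty $r$-separated set $V_0\subset\mathbb R^d$,
\[
\mathbb E\max_{v\in V_0}\langle v,g'\rangle\ge\kappa^{-1}r\sqrt{\log|V_0|}.
\]
\end{lemma}

\begin{lemma}[Gaussian concentration; see {\cite[Theorems 5.5 and 5.6]{BLM}}]\label{lem:conc}
Let $f:\mathbb R^n\to\mathbb R$ be $\tau$-Lipschitz and $Y=f(g)-\mathbb Ef(g)$. Then $\mathbb Ee^{\lambda Y}\le e^{\lambda^2\tau^2/2}$ for all $\lambda\in\mathbb R$. Consequently $\|Y\|_p\le2\sqrt p\,\tau$ for $p\ge1$.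
\end{lemma}

\begin{proof}[Proof of the moment bound]
If $\tau=0$ then $Y=0$. Let $\tau>0$ and $\lambda=\sqrt p/\tau$. The function $u^pe^{-\lambda u}$ on $[0,\infty)$ is maximal at $u=p/\lambda$, so $|Y|^p\le(p/(e\lambda))^pe^{\lambda|Y|}$. Since $\mathbb Ee^{\lambda|Y|}\le\mathbb Ee^{\lambda Y}+\mathbb Ee^{-\lambda Y}\le2e^{p/2}$, we get $\mathbb E|Y|^p\le2(\sqrt p\,\tau/e)^pe^{p/2}\le(2\sqrt p\,\tau)^p$.
\end{proof}

\begin{lemma}[Maximal inequality]\label{lem:max}
Let $Z_1,\dots,Z_N$ be random variables, not necessarily independent, with $\mathbb Ee^{\lambda(Z_k-\mathbb EZ_k)}\le e^{\lambda^2\tau^2/2}$ for all $\lambda>0$ and $k\le N$. Then $\mathbb E\max_kZ_k\le\max_k\mathbb EZ_k+\tau\sqrt{2\log N}$.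
\end{lemma}

\begin{proof}
Let $Y_k=Z_k-\mathbb EZ_k$. By Jensen's inequality, $\exp(\lambda\,\mathbb E\max_kY_k)\le\mathbb E\max_ke^{\lambda Y_k}\le\sum_k\mathbb Ee^{\lambda Y_k}\le Ne^{\lambda^2\tau^2/2}$. Hence $\mathbb E\max_kY_k\le\lambda^{-1}\log N+\lambda\tau^2/2$, and the infimum of the right side over $\lambda>0$ is $\tau\sqrt{2\log N}$, also when $\tau=0$ or $N=1$.
\end{proof}

\begin{lemma}\label{lem:gauss}
Let $\gamma_p=\|g_1\|_p$. Then $\gamma_1=\sqrt{2/\pi}$, and $\gamma_p\ge c_0\sqrt p$ for $p\ge1$, where $c_0=e^{-2}\sqrt{2/\pi}$. For every real matrix $M$ with $d$ columns,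
\[
\sqrt{2/\pi}\,\|M\|_{\mathrm{HS}}\le\mathbb E|Mg'|\le(\mathbb E|Mg'|^2)^{1/2}=\|M\|_{\mathrm{HS}}.
\]
\end{lemma}

\begin{proof}
The value of $\gamma_1$ is $2\int_0^\infty u\,e^{-u^2/2}\,du/\sqrt{2\pi}$. On $[\sqrt p,\sqrt p+1]$ the Gaussian density is at least $(2\pi)^{-1/2}e^{-2p}$, because $(\sqrt p+1)^2\le4p$. Therefore $\gamma_p^p\ge p^{p/2}\,\mathbb P(|g_1|\ge\sqrt p)\ge p^{p/2}\sqrt{2/\pi}\,e^{-2p}$, and taking $p$-th roots gives $\gamma_p\ge c_0\sqrt p$. Let $M_i$ be the rows of $M$. Then $\mathbb E|Mg'|^2=\sum_i|M_i|^2=\|M\|_{\mathrm{HS}}^2$. The vector $(|\langle M_i,g'\rangle|)_i$ has norm $|Mg'|$ and mean $(\gamma_1|M_i|)_i$, so convexity of the norm gives $\mathbb E|Mg'|\ge\gamma_1\|M\|_{\mathrm{HS}}$.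
\end{proof}

\section{Images of the set of matrices}\label{sec:idea}

\subsection*{Radius and width}
For $y\in\mathbb R^n$ consider the image $V_y=\{A^Ty:A\in\mathcal A\}\subset\mathbb R^d$, its radius and its Gaussian width:
\[
\rho(y)=\sup_A|A^Ty|,\qquad s(y)=\mathbb E\sup_A|y^TAg'|=\mathbb E\sup_{v\in V_y}|\langle v,g'\rangle| .
\]
By definition and Fubini's theorem, $\mathbb E\rho(g)=L$ and $\mathbb Es(g)=S$: the quantities $L$ and $S$ are the mean radius and the mean width of the random set $V_g$. Each $v\in V_y$ satisfies $s(y)\ge\mathbb E|\langle v,g'\rangle|=\gamma_1|v|$, so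
\begin{equation}\label{eq:rhos}
\rho(y)\le\sqrt{\pi/2}\;s(y).
\end{equation}
Integrating \eqref{eq:rhos}, applying Lemma~\ref{lem:gauss} to $A^T$, and using $|Ax|\le\|A\|_{\mathrm{HS}}|x|$, we obtain
\begin{equation}\label{eq:chain}
\sigma\le H\le\sqrt{\pi/2}\,L\le(\pi/2)\,S .
\end{equation}
So the cross term $\sqrt{S\sigma}$ in \eqref{eq:opt} is the geometric mean of the two ends of this chain. The chain also shows that \eqref{eq:conjmatrix} is immediate when $p$ is bounded, since then $L\le\sqrt{\pi/2}\,S\le CS/\sqrt p$. The content of the inequality is the factor $p^{-1/2}$ for large $p$.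

\subsection*{Finitely many directions}
The terms $R$ and $\sqrt p\,\sigma$ are the price of a supremum over $e^p$ fixed directions.

\begin{lemma}\label{lem:union}
Let $V_0\subset\mathbb R^d$ be finite and nonempty, with $|v|\le\varrho$ for all $v\in V_0$. Then
\[
\mathbb E\max_{v\in V_0}\sup_{B\in\mathcal A}\langle Bv,g\rangle\le\varrho\big(R+\sigma\sqrt{2\log|V_0|}\big).
\]
\end{lemma}

\begin{proof}
Let $Z_v=\sup_B\langle Bv,g\rangle$. By homogeneity, $\mathbb EZ_v\le\mathbb E\sup_B|g^TBv|\le R|v|\le R\varrho$. As a function of $g$, $Z_v$ is Lipschitz with constant $\sup_B|Bv|\le\sigma\varrho$. Apply Lemmas~\ref{lem:conc} and~\ref{lem:max}.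
\end{proof}

This settles the range $p\ge d$. A maximal $\frac12$-separated subset $V_0$ of the unit ball of $\mathbb R^d$ has at most $5^d$ points, since the open balls of radius $\frac14$ around them are disjoint and lie in the ball of radius $\frac54$. Every unit vector is within $\frac12$ of $V_0$, so $|u|\le2\max_{v\in V_0}\langle u,v\rangle$ for all $u\in\mathbb R^d$. With $u=A^Tg$, Lemma~\ref{lem:union} gives $L\le2R+2\sigma\sqrt{2d\log5}$.

For $1\ll p\ll d$ we can afford only $e^p$ directions, too few for the whole ball. The whole ball is not needed, however: the supremum of $g^TAx$ over $|x|\le1$ is attained in the direction of $A^Tg$, so only the points of $V_g$ matter, and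
\[
\rho(g)^2=\sup_A\langle A^Tg,A^Tg\rangle .
\]
Sudakov minoration covers $V_g$ by $e^p$ balls of radius about $s(g)/\sqrt p$, whose mean is $S/\sqrt p$. The obstacle is that the centers depend on $g$, whereas Lemma~\ref{lem:union} requires directions that do not. The obstacle is real. For $\mathcal A=\{I_n\}$ the set $V_g$ is the single point $g$, and ignoring the dependence would yield $\mathbb E|g|^2\le RL$, that is $n\le\sqrt n$. The way out is to replace the two copies of $g$ in $\langle A^Tg,A^Tg\rangle$ by independent vectors, and this costs exactly $H^2$.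

\subsection*{The rotation}
Let $\hat g$ be an independent copy of $g$, and put
\begin{equation}\label{eq:rot}
\xi=\frac{g+\hat g}{\sqrt2},\qquad\eta=\frac{g-\hat g}{\sqrt2}.
\end{equation}
The map $(g,\hat g)\mapsto(\xi,\eta)$ is an orthogonal transformation of $\mathbb R^{2n}$, so $\xi$ and $\eta$ are independent standard Gaussian vectors. For every symmetric bilinear map $b$ the mixed terms cancel in $b(g+\hat g,g-\hat g)$, which gives
\begin{equation}\label{eq:polar}
b(g,g)-b(\hat g,\hat g)=2\,b(\xi,\eta).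
\end{equation}

\subsection*{The method for diagonal matrix units}
Let $d=n$ and $\mathcal A=\{e_ie_i^T:i\le n\}$, so that $L=\mathbb E\max_i|g_i|$, $S=\mathbb E\max_i|g_ig'_i|$ and $H=\sigma=1$. Writing $g_i^2=1+\mathbb E_{\hat g}(g_i^2-\hat g_i^2)$ and $g_i^2-\hat g_i^2=2\xi_i\eta_i$, we get
\[
L^2\le\mathbb E\max_ig_i^2\le1+2\,\mathbb E\max_i\xi_i\eta_i .
\]
Fix $\xi=y\ne0$. Here $V_y=\{y_ie_i\}$, $\rho(y)=\max_i|y_i|$ and $s(y)>0$. Let $r=\kappa s(y)/\sqrt p$ and $I=\{i:|y_i|\ge r\}$. Small coordinates contribute at most $r|\eta_i|$, so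
\[
\max_iy_i\eta_i\le\max\big(0,\max_{i\in I}y_i\eta_i\big)+r\max_i|\eta_i| .
\]
The large coordinates are few. The points $0$ and $y_ie_i$, $i\in I$, are $r$-separated and $\mathbb E\max(0,\max_{i\in I}y_ig'_i)\le s(y)$, so Lemma~\ref{lem:sudakov} gives $\kappa^{-1}r\sqrt{\log(|I|+1)}\le s(y)$, that is $\log(|I|+1)\le p$. The set $I$ does not depend on $\eta$, and the variables $0$ and $y_i\eta_i$ are centered Gaussians with standard deviation at most $\rho(y)$. By Lemma~\ref{lem:max} the first term has mean at most $\rho(y)\sqrt{2p}$; the second has mean $rL$. Integrating over $y$,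
\[
L^2\le1+2L\big(\sqrt{2p}+\kappa S/\sqrt p\big).
\]
The unknown $L$ reappears on the right, but only to the first power, so the inequality can be solved; with $p=S$ it gives $L\le1+C\sqrt S$. In Section~\ref{sec:sharp} we show $L\ge c\sqrt{\log n}$ and $S\le C\log n$, so only constants are lost.

One feature of this example is special. Each nonzero point $y_ie_i$ belongs to a single matrix, and $R$ does not appear. In general many matrices $A$ share a point $v$ of the net, and $\langle v,A^T\eta\rangle$ still depends on $A$. Taking the supremum over all of $\mathcal A$ for each $v$, as in Lemma~\ref{lem:union}, is what brings in $R$.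

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\begin{lemma}[Symmetrization]\label{lem:sym}
With $\xi,\eta$ as in \eqref{eq:rot},
\[
L^2\le H^2+2\,\mathbb E\sup_A\langle A^T\xi,A^T\eta\rangle .
\]
\end{lemma}

\begin{proof}
For each $A$ we have $\mathbb E|A^T\hat g|^2=\|A\|_{\mathrm{HS}}^2\le H^2$. Hence, for fixed $g$,
\[
\sup_A|A^Tg|^2\le H^2+\sup_A\mathbb E_{\hat g}\big(|A^Tg|^2-|A^T\hat g|^2\big)\le H^2+\mathbb E_{\hat g}\sup_A\big(|A^Tg|^2-|A^T\hat g|^2\big).
\]
By \eqref{eq:polar} for $b(u,u')=\langle A^Tu,A^Tu'\rangle$, the difference equals $2\langle A^T\xi,A^T\eta\rangle$. Integrate over $g$ and use $L^2\le\mathbb E\sup_A|A^Tg|^2$.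
\end{proof}

Since $\xi$ and $\eta$ are independent, we may now fix $\xi=y$, build a net of the deterministic set $V_y$, and integrate over $\eta$, which has the law of $g$. The radius of the net is dictated by Lemma~\ref{lem:sudakov}: it is the one for which the minoration bounds the cardinality by $e^p$.

\begin{lemma}[Conditional bound]\label{lem:cond}
For every $y\in\mathbb R^n$ and $p>0$,
\[
\mathbb E\sup_A\langle A^Ty,A^Tg\rangle\le\rho(y)\big(R+\sqrt{2p}\,\sigma\big)+\frac{\kappa}{\sqrt p}\,s(y)\,L .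
\]
\end{lemma}

\begin{proof}
If $s(y)=0$, then $\rho(y)=0$ by \eqref{eq:rhos}, so $A^Ty=0$ for all $A$ and both sides vanish. Let $s(y)>0$ and $r=\kappa s(y)/\sqrt p$. If $V_0\subset V_y$ is finite, nonempty and $r$-separated, then by Lemma~\ref{lem:sudakov}
\[
s(y)\ge\mathbb E\max_{v\in V_0}\langle v,g'\rangle\ge\kappa^{-1}r\sqrt{\log|V_0|}=s(y)\sqrt{\log|V_0|/p},
\]
so $\log|V_0|\le p$. The cardinalities of such sets are thus bounded, and we fix a set $V_0$ of largest cardinality. No point of $V_y$ can be added to it, so every point of $V_y$ is within distance $r$ of $V_0$.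

Given $A\in\mathcal A$, choose $v\in V_0$ with $|A^Ty-v|\le r$. By the Cauchy--Schwarz inequality,
\[
\langle A^Ty,A^Tg\rangle=\langle Av,g\rangle+\langle A^Ty-v,A^Tg\rangle\le\max_{v'\in V_0}\sup_{B\in\mathcal A}\langle Bv',g\rangle+r\rho(g).
\]
The right side does not depend on $A$. The points of $V_0\subset V_y$ have norm at most $\rho(y)$, so by Lemma~\ref{lem:union} the first term has mean at most $\rho(y)(R+\sqrt{2p}\,\sigma)$. The second has mean $rL$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]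
Apply Lemma~\ref{lem:cond} with $y=\xi$ and $\eta$ in place of $g$, integrate over $\xi$ using $\mathbb E\rho(\xi)=L$ and $\mathbb Es(\xi)=S$, and insert the result in Lemma~\ref{lem:sym}:
\[
L^2\le H^2+bL,\qquad b=2R+2\sqrt{2p}\,\sigma+\frac{2\kappa}{\sqrt p}\,S .
\]
Since $L$ is finite, $(L-b/2)^2\le b^2/4+H^2$, and so $L\le b/2+\sqrt{b^2/4+H^2}\le b+H$. This is \eqref{eq:main}, and \eqref{eq:conjmatrix} follows with $C=\max(2\sqrt2,2\kappa)$.

If $S,\sigma>0$, the choice $p=S/\sigma$ in \eqref{eq:main} gives \eqref{eq:opt} with $C=2\sqrt2+2\kappa$. If $\sigma=0$, then $\mathcal A=\{0\}$ and $L=0$; if $S=0$, then $L=0$ by \eqref{eq:chain}. Conversely, $2\sqrt{S\sigma}\le p^{-1/2}S+p^{1/2}\sigma$ for every $p>0$, so \eqref{eq:opt} implies \eqref{eq:main} with other universal constants in the last two terms.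
\end{proof}

\begin{remark}
The net $V_0$ depends on $y$, but it never has to be chosen measurably: Lemma~\ref{lem:cond} is a pointwise inequality between measurable functions of $y$ in which the net does not appear. Boundedness of $\mathcal A$ makes $L$ finite, which the quadratic inequality requires; for unbounded $\mathcal A$ one has $\sigma=\infty$ and \eqref{eq:main} says nothing. The Gaussian law is used three times: for $g$ in the rotation \eqref{eq:rot} and in the concentration of $Z_v$, and for $g'$ in Sudakov minoration. No restriction on $p>0$ is used.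
\end{remark}

\section{None of the four terms can be dropped}\label{sec:sharp}

\begin{proposition}\label{prop:sharp}
Fix any one of the four terms $H$, $R$, $\sqrt p\,\sigma$, $S/\sqrt p$. There is no universal constant $C$ such that $L$ is at most $C$ times the sum of the other three terms for all $n$, all bounded nonempty sets $\mathcal A$ of $n\times n$ matrices and all $p\ge1$.
\end{proposition}

\begin{proof}
Let $n\ge3$ and let $n\to\infty$. By Lemma~\ref{lem:gauss} with $M=I_n$, we have $\sqrt{2n/\pi}\le\mathbb E|g|\le\sqrt n$.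

\emph{The term $H$.} Take $\mathcal A=\{I_n\}$ and $p=\sqrt n$. Then $L=\mathbb E|g|\ge\sqrt{2n/\pi}$, while $R=\sup_{|x|\le1}\mathbb E|\langle g,x\rangle|\le1$, $\sigma=1$ and $S\le(\mathbb E\langle g,g'\rangle^2)^{1/2}=\sqrt n$. Hence $R+\sqrt p\,\sigma+S/\sqrt p\le1+2n^{1/4}$.

\emph{The term $R$.} Take $\mathcal A=\{ue_1^T:|u|\le1\}$ and $p=\sqrt n$. For $A=ue_1^T$ we have $A^Tg=\langle u,g\rangle e_1$, $\|A\|_{\mathrm{HS}}=|Ae_1|=|u|$ and $g^TAg'=\langle u,g\rangle g'_1$. So $L=\mathbb E|g|\ge\sqrt{2n/\pi}$, $H=\sigma=1$ and $S=\mathbb E|g|\,\mathbb E|g'_1|\le\sqrt n$. Hence $H+\sqrt p\,\sigma+S/\sqrt p\le1+2n^{1/4}$.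

\emph{The terms $S/\sqrt p$ and $\sqrt p\,\sigma$.} Take $\mathcal A=\{e_ie_i^T:i\le n\}$, for which $H=\sigma=1$. The points $e_i$ are $\sqrt2$-separated, so Lemma~\ref{lem:sudakov} gives $L=\mathbb E\max_i|g_i|\ge\kappa^{-1}\sqrt{2\log n}$. For $|x|\le1$,
\[
\mathbb E\max_i|g_ix_i|\le\mathbb E\Big(\sum_ix_i^2g_i^2\Big)^{1/2}\le|x|,
\]
so $R\le1$. From $|g_ig'_i|\le\frac12(g_i^2+g_i'^2)$ we get $S\le\mathbb E\max_ig_i^2$, and Jensen's inequality with $\mathbb Ee^{g_1^2/4}=\sqrt2$ gives
\[
\mathbb E\max_ig_i^2\le4\log\mathbb E\sum_ie^{g_i^2/4}=4\log(\sqrt2\,n)\le C\log n .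
\]
For $p=1$ the terms $R$, $H$, $\sqrt p\,\sigma$ are at most $1$, so $S/\sqrt p$ is needed. For $p=(\log n)^2\ge1$ the terms $R$, $H$, $S/\sqrt p$ are bounded, so $\sqrt p\,\sigma$ is needed.
\end{proof}

\begin{remark}
The bound \eqref{eq:opt} cannot be reversed. For $\mathcal A=\{e_1u^T:|u|\le1\}$ we have $L=\mathbb E|g_1|\le1$, $\sigma=1$ and $S=\mathbb E|g_1|\,\mathbb E|g'|\ge(2/\pi)\sqrt n$, so $\sqrt{S\sigma}\ge cn^{1/4}$. This loss does not affect Theorem~\ref{thm:chaos}, where $S$ and $p\sigma$ are themselves lower bounds for $\|X\|_p$ up to constants.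
\end{remark}

\section{Proof of Theorem~\ref{thm:chaos}}\label{sec:chaos}

Let $\mathcal A$ be the set of matrices $(\varphi(a_{ij}))_{ij}$, $\|\varphi\|\le1$, and let $\rho,s$ be as in Section~\ref{sec:idea}. The assumption $p\ge1$ is used through the triangle inequality in $L_p$ and through Jensen's inequality in the form $\|\mathbb E_{g}Y\|_p\le\|Y\|_p$. Decreasing $c$ and increasing $C$ preserves every assertion of the theorem, so each bound may be proved with its own constants.

\subsection*{Upper bound for moments}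
We apply concentration first in $g'$ and then in $g$. For fixed $g$, the map $g'\mapsto\sup_A|g^TAg'|=\|X\|$ is $\rho(g)$-Lipschitz and has mean $s(g)$. By Lemma~\ref{lem:conc}, $\mathbb E_{g'}\big|\|X\|-s(g)\big|^p\le(2\sqrt p)^p\rho(g)^p$, and integrating over $g$,
\[
\|X\|_p\le\|s(g)\|_p+2\sqrt p\,\|\rho(g)\|_p .
\]
Both $s$ and $\rho$ are seminorms on $\mathbb R^n$, being a supremum, or the mean of a supremum, of seminorms. They satisfy $s(y)\le R'|y|$ by homogeneity, and $\rho(y)\le\sigma|y|$ because $A$ and $A^T$ have the same operator norm. A seminorm $q$ with $q(y)\le\tau|y|$ is $\tau$-Lipschitz, since $|q(y)-q(y')|\le q(y-y')$. Lemma~\ref{lem:conc} gives $\|s(g)\|_p\le S+2\sqrt p\,R'$ and $\|\rho(g)\|_p\le L+2\sqrt p\,\sigma$, hence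
\begin{equation}\label{eq:upper}
\|X\|_p\le S+2\sqrt p\,R'+2\sqrt p\,L+4p\,\sigma .
\end{equation}
By Theorem~\ref{thm:main}, $\sqrt p\,L\le\sqrt p\,H+2\sqrt p\,R+2\sqrt2\,p\,\sigma+2\kappa S$. Therefore $\|X\|_p\le Cm_p$ with $C=\max(1+4\kappa,\,4+4\sqrt2)$.

\subsection*{Lower bound for moments}
We bound $\|X\|_p$ from below by each of the five terms separately. First, $\|X\|_p\ge\|X\|_1=S$.

For $R$, average over $g$. Let $N(x)=\mathbb E\sup_A|g^TAx|$, a seminorm on $\mathbb R^d$ with $\sup_{|x|\le1}N(x)=R$. Since $N(g')=\mathbb E_g\|X\|$, Jensen's inequality gives $\|X\|_p\ge\|N(g')\|_p$. To gain the factor $\sqrt p$ we compare $N$ with a linear functional, whose moments are known. Fix $x\ne0$ with $|x|\le1$. The functional $tx\mapsto tN(x)$ on $\mathbb Rx$ is dominated by $N$, so by the Hahn--Banach theorem there is $z\in\mathbb R^d$ with $\langle z,u\rangle\le N(u)$ for all $u$ and $\langle z,x\rangle=N(x)$. Replacing $u$ by $-u$ gives $|\langle z,u\rangle|\le N(u)$, and the Cauchy--Schwarz inequality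 gives $|z|\ge N(x)$. Hence $\|N(g')\|_p\ge\|\langle z,g'\rangle\|_p=\gamma_p|z|\ge\gamma_pN(x)$, and so $\|X\|_p\ge\gamma_pR$. The same argument with $g,g'$ interchanged and the seminorm $s$ in place of $N$ gives $\|X\|_p\ge\gamma_pR'$.

For $H$ and $\sigma$, one matrix at a time suffices. Let $A\in\mathcal A$. Given $g'$, the variable $g^TAg'$ is centered Gaussian with standard deviation $|Ag'|$, so
\[
\|X\|_p\ge\|g^TAg'\|_p=\gamma_p\,\big\||Ag'|\big\|_p .
\]
By Lemma~\ref{lem:gauss}, $\big\||Ag'|\big\|_p\ge\mathbb E|Ag'|\ge\sqrt{2/\pi}\,\|A\|_{\mathrm{HS}}$. For $|y|\le1$ we have $|Ag'|\ge|\langle A^Ty,g'\rangle|$, so $\big\||Ag'|\big\|_p\ge\gamma_p|A^Ty|$. Taking suprema over $A$ and $y$ gives $\|X\|_p\ge\sqrt{2/\pi}\,\gamma_pH$ and $\|X\|_p\ge\gamma_p^2\sigma$.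

Since $\gamma_p\ge c_0\sqrt p$ and $c_0\le\sqrt{2/\pi}\le1$, the norm $\|X\|_p$ is at least $c_0^2$ times each of $S$, $\sqrt p\,R$, $\sqrt p\,R'$, $\sqrt p\,H$, $p\sigma$. Averaging the five bounds gives $\|X\|_p\ge\frac15c_0^2m_p$, and (i) is proved.

\subsection*{Moments of the undecoupled chaos}
Let $n=d$ and $a_{ij}=a_{ji}$. The $F$-valued bilinear map $b(x,y)=\sum a_{ij}x_iy_j$ is symmetric. Put $Q(x)=b(x,x)-\sum_ia_{ii}$, so that $Q=Q(g)$ and $X=b(g,g')$. With the notation \eqref{eq:rot}, $b(\xi,\eta)$ has the law of $X$, and \eqref{eq:polar} reads $Q(g)-Q(\hat g)=2b(\xi,\eta)$. Since $\mathbb E\,b(\hat g,\hat g)=\sum_ia_{ii}$, we have $\mathbb E\,Q(\hat g)=0$, and Jensen's inequality gives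
\[
\|Q\|_p=\big\|\mathbb E_{\hat g}\big(Q(g)-Q(\hat g)\big)\big\|_p\le\|Q(g)-Q(\hat g)\|_p=2\|X\|_p .
\]
In the other direction, the triangle inequality gives $2\|X\|_p=\|Q(g)-Q(\hat g)\|_p\le2\|Q\|_p$. Thus $\|X\|_p\le\|Q\|_p\le2\|X\|_p$, and (i) holds for $Q$.

\subsection*{Tails}
Let $Y$ be $X$, or $Q$ in the symmetric case. We have shown that $c_1m_p\le\|Y\|_p\le C_1m_p$ for all $p\ge1$, with universal $c_1\le1\le C_1$.

If all $a_{ij}$ vanish, then $Y=0$ and $m_p=0$, so $\mathbb P(\|Y\|>Cm_p)=0$ and $\mathbb P(\|Y\|\ge cm_p)=1\ge ce^{-Cp}$ for $c\le1$.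

Now let some $a_{ij}\ne0$. Then $\sigma\ge\|a_{ij}\|>0$, so $m_p>0$ and $\|Y\|_p>0$. Markov's inequality for $\|Y\|^p$ gives
\[
\mathbb P(\|Y\|\ge eC_1m_p)\le\mathbb P(\|Y\|\ge e\|Y\|_p)\le e^{-p},
\]
and the bound with strict inequality follows a fortiori. For the lower tail, recall the Paley--Zygmund inequality: if $W\ge0$, $0<\mathbb EW^2<\infty$ and $0<\theta<1$, then $\mathbb P(W\ge\theta\,\mathbb EW)\ge(1-\theta)^2(\mathbb EW)^2/\mathbb EW^2$. It requires a comparison of $\|Y\|_{2p}$ with $\|Y\|_p$. Each term of $m_p$ at most doubles when $p$ is doubled, so $m_{2p}\le2m_p$ and $\|Y\|_{2p}\le2C_1m_p\le K\|Y\|_p$ with $K=2C_1/c_1$. Taking $W=\|Y\|^p$ and $\theta=2^{-p}\le\frac12$,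
\[
\mathbb P\big(\|Y\|\ge\tfrac12c_1m_p\big)\ge\mathbb P\big(\|Y\|\ge\tfrac12\|Y\|_p\big)\ge(1-2^{-p})^2\Big(\frac{\|Y\|_p}{\|Y\|_{2p}}\Big)^{2p}\ge\tfrac14\,e^{-2p\log K}.
\]
This proves (ii) for $X$ and for $Q$, and completes the proof of Theorem~\ref{thm:chaos}.

\begin{remark}
The strict inequality in the general upper tail bound cannot be relaxed: if all $a_{ij}$ vanish, then $\mathbb P(\|X\|\ge Cm_p)=1>e^{-p}$. Symmetry in (iii) enters through \eqref{eq:polar}, and the lower bounds fail without it: if $a_{ij}=-a_{ji}$ for all $i,j$ and some $a_{ij}\ne0$, then $Q=0$ while $m_p>0$.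
\end{remark}

\begin{thebibliography}{9}

\bibitem{ALM}
Rados{\l}aw Adamczak, Rafa{\l} Lata{\l}a, Rafa{\l} Meller,
\emph{Hanson-Wright inequality in Banach spaces}, arXiv:1811.00353 (2018).

\bibitem{BLM}
Boucheron, Lugosi, Massart, \emph{Concentration Inequalities}.

\bibitem{LT}
Ledoux, Talagrand, \emph{Probability in Banach Spaces}.

\end{thebibliography}
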